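\title{Direct summands of Polish groups: a dichotomy and two counterexamples}

\begin{abstract}
We study the direct summands, in the purely algebraic sense, of groups that carry a Polish group topology. If such a group has a direct summand that is a sum of uncountably many copies of $\mathbb Z/p^k$, or of $\mathbb Q$, we show that it has one with $2^{\aleph_0}$ copies. On the other hand, we construct an abelian Polish group $G_1\oplus G_2$, with $G_2$ a rational vector space, in which $G_1$ is not the direct sum of a group admitting a Polish topology and of copies of $\mathbb Q$ and of finite cyclic groups; and we find a summand with the same defect in a compact abelian group. This proves the first part and disproves the second and third parts of the Polish Direct Summand Conjecture. All proofs are in ZFC.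
\end{abstract}

\section{The conjecture and the results}

A group topology is \emph{Polish} if it is separable and completely metrizable, and a group is \emph{Polishable} if it admits a Polish group topology. We write $G=A\oplus B$ for an internal direct product: $A$ and $B$ are normal subgroups, $A\cap B=1$ and $AB=G$. The group $G$ need not be abelian, and when $G$ carries a topology, $A$ and $B$ are not assumed to be closed. The question is how much of the Polishability of $G$ is visible in such summands.

Let $S$ be the set of all pairs $(p,k)$, with $p$ a prime and $k\ge 1$ an integer, together with a symbol $\infty$. The \emph{blocks} are the groups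
\[
E_{(p,k)}=\mathbb Z/p^k,\qquad E_\infty=\mathbb Q .
\]
For an abelian group $E$ and a cardinal $\lambda$, let $E^{(\lambda)}$ be the direct sum of $\lambda$ copies of $E$. A \emph{block sum} is a group isomorphic to $\bigoplus_{s\in S}E_s^{(\lambda_s)}$ for some cardinals $\lambda_s$, possibly $0$. A group is \emph{Polishable up to blocks} if it has a decomposition $A\oplus B$ with $A$ Polishable and $B$ a block sum. Put $\mathfrak c=2^{\aleph_0}$. The following problem is posed in \cite{PS}.

\medskip
\noindent\textbf{Polish Direct Summand Conjecture.} \emph{Let $G$ be a Polishable group.}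
\begin{enumerate}
\item[(1)] \emph{If $G$ has a direct summand isomorphic to $E_s^{(\lambda)}$ with $s\in S$ and $\aleph_0<\lambda\le\mathfrak c$, then $G$ has a direct summand isomorphic to $E_s^{(\mathfrak c)}$.}
\item[(2)] \emph{If $G=G_1\oplus G_2$ and $G_2$ is a block sum, then $G_1$ is Polishable up to blocks.}
\item[(3)] \emph{If $G=G_1\oplus G_2$, then $G_1$ is Polishable up to blocks.}
\end{enumerate}
\medskip

To see where (1) comes from, take $G=E_s^{(\lambda)}$. If $\lambda\le\aleph_0$, the discrete topology is Polish. If $\aleph_0<\lambda<\mathfrak c$, then $G$ is not Polishable, because an uncountable Polish space has cardinality $\mathfrak c$. If $\lambda=\mathfrak c$, then $G$ is Polishable again. Indeed $\mathbb Q^{(\mathfrak c)}\cong\mathbb R$, and $(\mathbb Z/p^k)^{(\mathfrak c)}$ is isomorphic to the compact group $H=(\mathbb Z/p^k)^{\mathbb N}$. For the latter, lift an $\mathbb F_p$-basis of $H/pH$ to elements $b_\alpha\in H$ $(\alpha<\mathfrak c)$. They generate $H$, since $H=\langle b_\alpha\rangle+pH$ can be iterated until $p^kH=0$. If $\sum a_\alpha b_\alpha=0$ and $p^j$ with $j<k$ is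 the exact power of $p$ dividing all $a_\alpha$, then $\sum p^{-j}a_\alpha b_\alpha$ is killed by $p^j$ and so lies in $p^{k-j}H\subseteq pH$, against independence. Thus the Polishable groups $E_s^{(\lambda)}$ have countably many or continuum many blocks, and (1) asks whether this dichotomy persists for summands. Under the continuum hypothesis (1) has no content; the point is to prove it in ZFC.

For (2) and (3), note that if $G_2$ is closed in a Polish group topology on $G$, then $G_1\cong G/G_2$ is Polishable. Without closedness this can fail for reasons of cardinality: if $\aleph_0<\lambda<\mathfrak c$, then $\mathbb R\cong\mathbb Q^{(\lambda)}\oplus\mathbb Q^{(\mathfrak c)}$, and the first summand is not Polishable. It is, however, a block sum. Statements (2) and (3) express the guess that a surplus of blocks is the only obstruction, so that a Polishable group remains when suitable blocks are removed. Statement (3) implies (2), having a weaker hypothesis and the same conclusion.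

All results below are theorems of ZFC.

\begin{theorem}\label{thm:one}
Statement \emph{(1)} is true.
\end{theorem}

The enlargement in (1) can be carried out for all types $s$ at once, and only finitely many types can occur uncountably often.

\begin{theorem}\label{thm:simul}
Let $G$ be a Polish group with a direct summand $W=\bigoplus_{s\in S}W_s$, where $W_s\cong E_s^{(\lambda_s)}$. Then $F=\{s:\lambda_s>\aleph_0\}$ is finite, and $G$ has a direct summand isomorphic to $\bigoplus_sE_s^{(\lambda_s^+)}$, where $\lambda_s^+=\mathfrak c$ for $s\in F$ and $\lambda_s^+=\lambda_s$ for $s\notin F$.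
\end{theorem}

\begin{theorem}\label{thm:rational}
There is an abelian Polish group $G=G_1\oplus G_2$ with $G_2\cong\mathbb Q^{(\mathfrak c)}$ such that $G_1$ is not Polishable up to blocks. Hence statements \emph{(2)} and \emph{(3)} are false.
\end{theorem}

\begin{theorem}\label{thm:compact}
Let $p$ be a prime, $H_k=(\mathbb Z/p^k)^{\mathbb N}$, and let $C=\prod_{k\ge1}H_k$, a compact metrizable group. Then
\[
X=\{x\in C:\ \text{for every } n,\ x_k\in p^nH_k \text{ for all but finitely many } k\}
\]
is a direct summand of $C$ that is not Polishable up to blocks. Hence \emph{(3)} fails even for compact $G$.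
\end{theorem}

\begin{theorem}\label{thm:small}
Let $G$ be a Polish group, $G=G_1\oplus V$ with $V\cong\mathbb Q^{(\lambda)}$, and suppose that $G$ has no direct summand isomorphic to $\mathbb Q^{(\mathfrak c)}$. Then $V$ is discrete and closed, and $G_1\cong G/V$ is Polishable.
\end{theorem}

So when $G_2$ is a $\mathbb Q$-vector space, the conclusion of (2) can fail only if $\mathbb Q^{(\mathfrak c)}$ is a direct summand of $G$, and by Theorem~\ref{thm:rational} it then does fail for some $G$.

The difficulty in (1) is that the given summand is found by the axiom of choice and has no topological regularity. Section~\ref{sec:invariant} removes it from the problem: the largest $\lambda$ for which $E_s^{(\lambda)}$ is a summand is the dimension of a vector space $P_s/N_s$ defined from $G$ alone. In a Polish group, $P_s$ is Polish and $N_s$ is analytic, and Baire category decides the dimension (Section~\ref{sec:dichotomy}, which also proves Theorem~\ref{thm:small}). Theorems~\ref{thm:simul}, \ref{thm:rational} and \ref{thm:compact} are proved in Sections~\ref{sec:simul}, \ref{sec:rational} and \ref{sec:compact}.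

\section{Background}\label{sec:background}

\subsection*{Groups}
We write $Z(G)$ for the center, $[G,G]$ for the commutator subgroup and $G^{\mathrm{ab}}=G/[G,G]$. If $G=A\oplus B$, then $A$ and $B$ commute elementwise, so an abelian summand is central. Abelian groups and central elements are written additively, $\mathbb N=\{1,2,\dots\}$, and $U[m]=\{x\in U:mx=0\}$ for an abelian group $U$. An abelian group $U$ is \emph{divisible} if $nU=U$ for all $n\ge1$, \emph{reduced} if it has no nonzero divisible subgroup, and \emph{bounded} if $nU=0$ for some $n\ge1$. A subgroup $U$ of an abelian group $B$ is \emph{pure} if $U\cap nB=nU$ for all $n\ge 1$. We use two splitting theorems \cite[Theorems 21.2 and 27.5]{Fuchs}.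
\begin{enumerate}
\item[(A1)] A divisible subgroup of an abelian group is a direct summand.
\item[(A2)] A bounded pure subgroup of an abelian group is a direct summand.
\end{enumerate}

\subsection*{Descriptive set theory}
A subset of a Polish space is \emph{analytic} if it is empty or a continuous image of a Polish space. Countable unions, continuous images and continuous preimages of analytic sets are analytic. A set is \emph{meager} if it is a countable union of nowhere dense sets, and it has the \emph{Baire property} if it differs from an open set by a meager set. By the Baire category theorem a nonempty Polish space is not meager in itself. Closed subgroups and countable products of Polish groups are Polish, and so is the quotient of a Polish group by a closed normal subgroup; quotient maps are open.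
\begin{enumerate}
\item[(D1)] Analytic sets have the Baire property \cite[21.6]{Kechris}.
\item[(D2)] (Pettis) If a subset $A$ of a Polish group has the Baire property and is not meager, then $AA^{-1}$ is a neighborhood of $1$ \cite[9.9]{Kechris}.
\item[(D3)] Borel homomorphisms between Polish groups are continuous \cite[9.10]{Kechris}.
\item[(D4)] The image of a Borel set under an injective Borel map between Polish spaces is Borel \cite[15.1]{Kechris}.
\item[(D5)] (Mycielski) Let $P$ be a nonempty Polish space without isolated points and let $R_i\subseteq P^{n_i}$ $(i\in\mathbb N)$ be meager. There is a Cantor set $Q\subseteq P$ such that, for each $i$, no $n_i$-tuple of pairwise distinct points of $Q$ lies in $R_i$ \cite[19.1]{Kechris}.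
\item[(D6)] An abelian Polish group has a compatible translation-invariant metric, and every such metric is complete \cite[\S1.2]{BK}.
\end{enumerate}

\begin{lemma}\label{lem:F}
An analytic subgroup $N$ of a Polish group $G$ is either meager, or open and of countable index. In particular, an analytic subgroup of countable index is open.
\end{lemma}

\begin{proof}
If $N$ is not meager, then $N=NN^{-1}$ is a neighborhood of $1$ by (D1) and (D2), so $N$ is open; its cosets are disjoint open sets in a separable space, so there are countably many. If $N$ has countable index, then some coset is not meager by the Baire category theorem, and hence neither is $N$.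
\end{proof}

\begin{lemma}\label{lem:open}
A continuous bijective homomorphism between Polish groups is a homeomorphism.
\end{lemma}

\begin{proof}
By (D4) it maps open sets to Borel sets, so its inverse is a Borel homomorphism, which is continuous by (D3).
\end{proof}

\section{An invariant that counts blocks}\label{sec:invariant}

In this section $G$ is an arbitrary group, without topology.

\subsection*{The smallest case}
Let $G$ be abelian and $s=(p,1)$. Suppose $G=V\oplus H$, where $V$ has the $\mathbb F_p$-basis $(v_\alpha)_{\alpha<\lambda}$. Then $pG=pH$ meets $V$ trivially, so the $v_\alpha\in G[p]$ are linearly independent modulo $pG$. Conversely, let $v_\alpha\in G[p]$ be independent modulo $pG$ and let $V$ be their span. Then $V$ embeds in the vector space $G/pG$, and a linear projection of $G/pG$ onto the image gives a homomorphism $\pi\colon G\to V$ with $\pi|_V=\mathrm{id}$, so $G=V\oplus\ker\pi$. Therefore $(\mathbb Z/p)^{(\lambda)}$ is a summand exactly when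
\[
\lambda\le\dim_{\mathbb F_p}G[p]\big/\bigl(G[p]\cap pG\bigr).
\]
The numerator collects the candidates for generators of summands, and the denominator collects the candidates that fail.

Three changes are needed in general. For $\mathbb Z/p^k$ the candidates have order dividing $p^k$, and $x$ fails if $p^{k-1}x$ is divisible by $p^k$. For nonabelian $G$ the candidates must be central, and failure must be tested in $G^{\mathrm{ab}}$, because a projection onto an abelian summand kills $[G,G]$. For $\mathbb Q$, a candidate is an element with a coherent system of roots. Since roots need not be unique, we take the whole system, a homomorphism $\mathbb Q\to Z(G)$, as the candidate.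

\begin{definition}
For $m\ge1$ let $R_m(G)=\{g^mc:g\in G,\ c\in[G,G]\}$; this is the preimage of $mG^{\mathrm{ab}}$ in $G$, a subgroup containing $[G,G]$. Put
\begin{align*}
P_{(p,k)}(G)&=Z(G)[p^k], & N_{(p,k)}(G)&=\{x\in P_{(p,k)}(G):p^{k-1}x\in R_{p^k}(G)\},\\
P_\infty(G)&=\operatorname{Hom}(\mathbb Q,Z(G)), & N_\infty(G)&=\bigcup_{m\ge1}\{\varphi\in P_\infty(G):\varphi(m)\in[G,G]\}.
\end{align*}
Let $\mu_s(G)$ be the dimension of $P_s(G)/N_s(G)$, over $\mathbb F_p$ if $s=(p,k)$ and over $\mathbb Q$ if $s=\infty$.
\end{definition}

These quotients are vector spaces. For $s=(p,k)$, the set $N_s$ is a subgroup and contains $pP_s$, since $p^{k-1}\cdot px=0$. For $s=\infty$, the group $P_\infty$ is a $\mathbb Q$-space under $(q\varphi)(x)=\varphi(qx)$. If $\varphi(m),\psi(n)\in[G,G]$ then $(\varphi+\psi)(mn)\in[G,G]$, and if $q=a/b$ with integers $a$ and $b\ge1$ then $(q\varphi)(bm)=a\varphi(m)\in[G,G]$. So $N_\infty$ is a subspace.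

\begin{example}
Let $G$ be the group of upper unitriangular real $3\times3$ matrices. Here $Z(G)=[G,G]\cong\mathbb R$, so $P_\infty=N_\infty$ and $\mu_\infty(G)=0$, although the center contains $\mathbb Q^{(\mathfrak c)}$. Let $G=\mathbb Q/\mathbb Z$. Then $P_\infty\ne0$, but $\varphi(1)$ has finite order $m$ for each $\varphi$, so $\varphi(m)=0$ and again $\mu_\infty(G)=0$; this is why $N_\infty$ allows every $m\ge1$.
\end{example}

\begin{proposition}\label{prop:count}
Let $G$ be a group, $\lambda$ a cardinal and $s\in S$. Then $G$ has a direct summand isomorphic to $E_s^{(\lambda)}$ if and only if $\lambda\le\mu_s(G)$.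
\end{proposition}

\begin{proof}
Suppose $G=V\oplus H$ with $V\cong E_s^{(\lambda)}$, and let $\pi\colon G\to V$ be the projection. Then $V\le Z(G)$ and $\pi([G,G])=0$, so $\pi(R_m)\subseteq mV$.

Let $s=(p,k)$ and $V=\bigoplus_{\alpha<\lambda}\langle v_\alpha\rangle$, so $v_\alpha\in P_s$. If $x=\sum a_\alpha v_\alpha\in N_s$, then $p^{k-1}x=\pi(p^{k-1}x)\in p^kV=0$, which forces $p\mid a_\alpha$ for all $\alpha$. Thus the $v_\alpha$ are independent modulo $N_s$.

Let $s=\infty$, $V=\bigoplus_{\alpha<\lambda}\mathbb Qv_\alpha$ and $\varphi_\alpha(q)=qv_\alpha$. If $\varphi=\sum q_\alpha\varphi_\alpha\in N_\infty$, say $\varphi(m)\in[G,G]$, then $m\sum q_\alpha v_\alpha=\varphi(m)=\pi(\varphi(m))=0$, so all $q_\alpha$ vanish. Thus the $\varphi_\alpha$ are independent modulo $N_\infty$.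

For the converse we construct a subgroup $V\cong E_s^{(\lambda)}$ of $Z(G)$ with $V\cap[G,G]=0$ whose image $\bar V$ in $B=G^{\mathrm{ab}}$ is a direct summand of $B$. This suffices: the composite $\pi\colon G\to B\to\bar V\cong V$ is the identity on $V$, the subgroups $V$ and $\ker\pi$ are normal and meet trivially, and $g=\pi(g)\cdot\pi(g)^{-1}g$, so $G=V\oplus\ker\pi$.

Let $s=(p,k)$. Choose $v_\alpha\in P_s$ $(\alpha<\lambda)$ independent modulo $N_s$ and let $V=\langle v_\alpha:\alpha<\lambda\rangle$. Consider $x=\sum a_\alpha v_\alpha$ with not all $a_\alpha$ divisible by $p^k$. Let $p^j$, $j<k$, be the exact power of $p$ dividing all $a_\alpha$, and write $a_\alpha=p^jb_\alpha$. Some $b_\alpha$ is prime to $p$, so $\sum b_\alpha v_\alpha\notin N_s$, that is,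
\begin{equation}\label{eq:height}
p^{k-1-j}x=p^{k-1}\sum b_\alpha v_\alpha\notin R_{p^k}.
\end{equation}
As $R_{p^k}\supseteq[G,G]$, this gives $x\notin[G,G]$, and in particular $x\neq0$. Hence $V\cong(\mathbb Z/p^k)^{(\lambda)}$ and $V\cap[G,G]=0$. We claim that $\bar V$ is pure in $B$. Let $x$ be as above and $\bar x\in p^nB$. If $n>j$, then $p^{k-1-j}\bar x\in p^{k-1-j+n}B\subseteq p^kB$, contradicting \eqref{eq:height}. So $n\le j$ and $x\in p^jV\subseteq p^nV$. For a general integer $p^nr$ with $p\nmid r$, we have $\bar V=r\bar V$, so $\bar V\cap p^nrB\subseteq p^n\bar V=p^nr\bar V$. Now $\bar V$ is bounded and pure, and (A2) applies.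

Let $s=\infty$. Choose $\varphi_\alpha\in P_\infty$ $(\alpha<\lambda)$ independent modulo $N_\infty$, let $W$ be their $\mathbb Q$-span and $V=\{\varphi(1):\varphi\in W\}$. If $\varphi\in W$ and $\varphi(1)\in[G,G]$, then $\varphi\in W\cap N_\infty=0$. So $\varphi\mapsto\varphi(1)$ is an isomorphism $W\to V$, and $V\cap[G,G]=0$. The group $\bar V\cong\mathbb Q^{(\lambda)}$ is divisible, and (A1) applies.
\end{proof}

The next lemma, needed in Section~\ref{sec:simul}, says that $\mu_s$ ignores blocks of other types.

\begin{lemma}\label{lem:additive}
Let $s\in S$.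
\begin{enumerate}
\item[(a)] If $G=A\oplus H$, then $\mu_s(G)=\mu_s(A)+\mu_s(H)$.
\item[(b)] If $W=\bigoplus_{t\ne s}W_t$ with $W_t\cong E_t^{(\lambda_t)}$, then $\mu_s(W)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Computing in coordinates, $Z(G)=Z(A)\oplus Z(H)$, $[G,G]=[A,A]\oplus[H,H]$ and $R_m(G)=R_m(A)\oplus R_m(H)$. Hence $P_s(G)=P_s(A)\oplus P_s(H)$ and $N_s(G)=N_s(A)\oplus N_s(H)$. For $s=\infty$ the second equality uses that $\varphi(m)\in[A,A]$ and $\psi(n)\in[H,H]$ give $(\varphi+\psi)(mn)\in[G,G]$.

(b) Let $s=\infty$. The image of a homomorphism $\mathbb Q\to W$ projects to a divisible subgroup of each bounded group $W_t$, which is $0$. So $P_\infty(W)=0$. Let $s=(p,l)$. Here $R_{p^l}(W)=p^lW$, and we must show $p^{l-1}x\in p^lW$ for $x\in W[p^l]$. It suffices to treat $x\in W_t[p^l]$. This group is $0$ unless $t=(p,k)$, where $k\ne l$. If $k<l$, then $p^{l-1}x=0$. If $k>l$, then $x\in p^{k-l}W_t$, so $p^{l-1}x\in p^{k-1}W_t\subseteq p^lW_t$.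
\end{proof}

\section{The invariant of a Polish group}\label{sec:dichotomy}

\begin{proposition}\label{prop:dichotomy}
Let $G$ be a Polish group and $s\in S$. Then $P_s(G)$ is a Polish group in a natural topology, $N_s(G)$ is an analytic subgroup of it, and either $\mu_s(G)\le\aleph_0$ or $\mu_s(G)=\mathfrak c$.
\end{proposition}

\begin{proof}
The center $Z(G)$ is closed in $G$, and $P_{(p,k)}$ is closed in $Z(G)$. The group $P_\infty$ is the subgroup of the countable product $Z(G)^{\mathbb Q}$ defined by the closed conditions $\varphi(x+y)=\varphi(x)+\varphi(y)$. So $P=P_s$ is Polish. The set of products of $n$ commutators is a continuous image of $G^{2n}$, and the set of such products multiplied by an $m$-th power is a continuous image of $G^{2n+1}$. Taking unions over $n$, we see that $[G,G]$ and $R_m$ are analytic. Hence $N=N_s$ is analytic: it is the preimage of $R_{p^k}$ under $x\mapsto p^{k-1}x$, or the union of the preimages of $[G,G]$ under the maps $\varphi\mapsto\varphi(m)$.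

If $N$ is not meager in $P$, then $P/N$ is countable by Lemma~\ref{lem:F}, and $\mu_s\le\aleph_0$.

Suppose $N$ is meager. We want $\mathfrak c$ elements of $P$ that satisfy no linear relation modulo $N$; there are only countably many relations to avoid, so (D5) will provide them once each relation is shown to be meager. First, $P$ has no isolated point: otherwise all points are isolated, by translation, and the nonempty set $N$ is not meager. Let $c=(c_1,\dots,c_n)$ be a nonzero tuple of scalars, rationals if $s=\infty$ and integers in $[0,p)$ if $s=(p,k)$, and let $c_i\ne0$. Multiplication by $c_i$ is a homeomorphism of $P$. For $s=\infty$, each map $\varphi\mapsto q\varphi$ is continuous because $(q\varphi)(x)=\varphi(qx)$, and the inverse is multiplication by $c_i^{-1}$. For $s=(p,k)$, the inverse is multiplication by an inverse of $c_i$ modulo $p^k$. Therefore the map that replaces the $i$-th coordinate of $(x_1,\dots,x_n)$ by $\sum_jc_jx_j$ is a homeomorphism of $P^n$. It carries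
\[
R_c=\Bigl\{(x_1,\dots,x_n):\sum_j c_jx_j\in N\Bigr\}
\]
onto $P^{i-1}\times N\times P^{n-i}$, which is meager, since the product of a nowhere dense set with copies of $P$ is nowhere dense. By (D5) there is a Cantor set $Q\subseteq P$ such that no tuple of distinct points of $Q$ lies in any $R_c$. The points of $Q$ are then linearly independent modulo $N$, so $\mathfrak c\le\mu_s\le|P|\le\mathfrak c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Fix a Polish group topology on $G$. If $E_s^{(\lambda)}$ with $\lambda>\aleph_0$ is isomorphic to a summand, then $\mu_s(G)\ge\lambda>\aleph_0$ by Proposition~\ref{prop:count}, so $\mu_s(G)=\mathfrak c$ by Proposition~\ref{prop:dichotomy}, and $E_s^{(\mathfrak c)}$ is isomorphic to a summand by Proposition~\ref{prop:count}.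
\end{proof}

The other side of the dichotomy also carries information. If $\mu_\infty$ is countable, then $N_\infty$ is open, so no homomorphism $\mathbb Q\to Z(G)$ close to $0$ can parametrize a summand $\mathbb Q$. This keeps the nonzero elements of a rational summand away from $0$.

\begin{proof}[Proof of Theorem~\ref{thm:small}]
By Proposition~\ref{prop:count}, $\mu_\infty(G)<\mathfrak c$, so $\mu_\infty(G)\le\aleph_0$ by Proposition~\ref{prop:dichotomy}. Thus the analytic subgroup $N=N_\infty$ has countable index in $P=P_\infty$ and is open by Lemma~\ref{lem:F}. By the definition of the product topology there are rationals $q_1,\dots,q_r$ and a neighborhood $U$ of $0$ in $Z(G)$ such that every $\varphi\in P$ with $\varphi(q_1),\dots,\varphi(q_r)\in U$ lies in $N$. Write $q_i=a_i/m$ with integers $a_i$ and $m\ge1$, and choose a neighborhood $U'$ of $0$ in $Z(G)$ with $a_iU'\subseteq U$ for all $i$.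

Let $v\in V\cap U'$ and define $\varphi\in P$ by $\varphi(q)=qmv$, using the $\mathbb Q$-structure of $V\le Z(G)$. Then $\varphi(q_i)=a_iv\in U$ for all $i$, so $\varphi\in N$, that is, $nmv=\varphi(n)\in[G,G]$ for some $n\ge1$. The projection $G\to V$ kills $[G,G]$ and fixes $nmv$, so $nmv=0$ and $v=0$. Hence $V\cap U'=0$ and $V$ is discrete.

A discrete subgroup is closed: if $O$ is a neighborhood of $1$ in $G$ with $O^{-1}O\cap V=1$, then each $gO$ contains at most one point of $V$, so no $g\notin V$ is a limit of points of $V$. Finally $V$ is central, hence normal, and $G_1\cong G/V$ is Polishable.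
\end{proof}

The hypothesis on $G$ cannot be dropped even for the first assertion: $V=\mathbb Q$ is a dense summand of $\mathbb R$.

\section{Several types at once}\label{sec:simul}

The finiteness of $F$ in Theorem~\ref{thm:simul} comes from infinite sums. The mechanism is visible in $\prod_{i\ge1}\mathbb Z/p^i$, where the subgroup $W=\bigoplus_i\mathbb Z/p^i$ is not a summand. Let $e_i$ generate the $i$-th factor and let $y$ have coordinates $p^{i-1}e_i$. For each $n$, the element $y-\sum_{i\le n}p^{i-1}e_i$ is divisible by $p^n$ in the product. A projection $\pi$ onto $W$ need not respect infinite sums, but it respects divisibility, so the $n$-th coordinate of $\pi(y)$ lies in $p^{n-1}e_n+p^n\mathbb Z/p^n=\{p^{n-1}e_n\}$. It is thus nonzero for every $n$, which is impossible in $W$. We record the argument in the form needed here and in Section~\ref{sec:compact}.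

\begin{lemma}\label{lem:telescope}
Let $W=\bigoplus_sW_s$ with $W_s\cong E_s^{(\lambda_s)}$ be a subgroup of an abelian group $Z$, and let $\pi\colon Z\to W$ be a homomorphism with $\pi|_W=\mathrm{id}$. Let $p$ be a prime, $k_1<k_2<\cdots$, $s_i=(p,k_i)$ and $x_i\in W_{s_i}\setminus pW_{s_i}$. Then there are no $z_0,z_1,\ldots\in Z$ with $z_{n-1}=x_n+pz_n$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Otherwise $z_0=\sum_{i\le n}p^{i-1}x_i+p^nz_n$ for all $n$, by induction. Writing $w_s$ for the $s$-component of $w\in W$, we get
\[
\pi(z_0)_{s_n}=p^{n-1}\bigl(x_n+p\,\pi(z_n)_{s_n}\bigr).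
\]
The element in parentheses is not in $pW_{s_n}$, so one of its coordinates generates $\mathbb Z/p^{k_n}$ and its order is $p^{k_n}$. As $k_n\ge n>n-1$, we have $\pi(z_0)_{s_n}\ne0$ for all $n$. But an element of $W$ has only finitely many nonzero components.
\end{proof}

In a Polish group the sums $z_n$ exist as soon as the $x_i$ are small enough, and uncountability provides small $x_i$.

\begin{proof}[Proof of Theorem~\ref{thm:simul}]
Write $G=H\oplus W$ with projection $\pi\colon G\to W$; note $W\le Z(G)$. By (D6), fix a complete compatible invariant metric on $Z(G)$ and let $|x|$ be the distance from $x$ to $0$. Then $|x+y|\le|x|+|y|$, $|-x|=|x|$, and a series $\sum u_i$ with $\sum|u_i|<\infty$ converges in $Z(G)$.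

\emph{Small elements.} Let $s=(p,k)\in F$ and $\varepsilon>0$. We claim that there is $x\in W_s\setminus pW_s$ with $|jx|<\varepsilon$ for all integers $j$. The group $W_s/pW_s\cong\mathbb F_p^{(\lambda_s)}$ is uncountable; choose one representative in each class. An uncountable subset of a separable metric space contains two points at distance less than $\varepsilon/p^k$. Let $x$ be their difference. Each multiple of $x$ equals $jx$ with $0\le j<p^k$, and $|jx|\le j|x|<\varepsilon$. This is the only place where $\lambda_s>\aleph_0$ is used for finiteness, and it is needed: the discrete group $\bigoplus_k\mathbb Z/p^k$ is Polish.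

\emph{$F$ is finite.} Suppose not. Then $F$ contains infinitely many pairs with the same prime, or pairs with infinitely many different primes. In either case enumerate such pairs as $s_1,s_2,\dots$ and choose $x_i\in W_{s_i}\setminus pW_{s_i}$, where $p$ is the prime of $s_i$, with all multiples of norm less than $2^{-i}$. Then $\sum_ic_ix_i$ converges in $Z(G)$ for all integers $c_i$.

In the first case, $s_i=(p,k_i)$ with $k_1<k_2<\cdots$. The sums $z_n=\sum_{i>n}p^{i-1-n}x_i$ satisfy $z_{n-1}=x_n+pz_n$ by continuity of multiplication by $p$, contradicting Lemma~\ref{lem:telescope} for $Z=Z(G)$.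

In the second case, $s_i=(p_i,k_i)$ with distinct primes $p_i$. Let $y=\sum_ix_i$. Fix $n$ and put $q=p_n^{k_n}$. For $i>n$ choose an integer $c_i$ with $qc_i\equiv1\pmod{p_i^{k_i}}$, and let $z=\sum_{i>n}c_ix_i$. Then $qz=\sum_{i>n}x_i$, so $\pi(y)=\sum_{i\le n}x_i+q\,\pi(z)$. Since $qW_{s_n}=0$, the $s_n$-component of $\pi(y)$ is $x_n\ne0$. This holds for all $n$, which is impossible in $W$.

\emph{Enlarging the summands.} Let $W_0=\bigoplus_{t\notin F}W_t$ and $G_0=H\oplus\bigoplus_{s\in F}W_s$, so $G=G_0\oplus W_0$. Enumerate $F=\{s_1,\dots,s_r\}$. For $s\in F$ we have $\mu_s(G)=\mathfrak c$ by Propositions~\ref{prop:count} and \ref{prop:dichotomy}, and $\mu_s(W_0)=0$ by Lemma~\ref{lem:additive}(b), so $\mu_s(G_0)=\mathfrak c$ by Lemma~\ref{lem:additive}(a). The group $G_0$ need not be Polishable, but Proposition~\ref{prop:count} holds for all groups and gives $G_0=U_1\oplus G_1$ with $U_1\cong E_{s_1}^{(\mathfrak c)}$. For $j>1$, Lemma~\ref{lem:additive} gives $\mu_{s_j}(U_1)=0$ and $\mu_{s_j}(G_1)=\mathfrak c$, so the step can be repeated in $G_1$ with $s_2$. After $r$ steps, $G=G_r\oplus U_1\oplus\dots\oplus U_r\oplus W_0$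 with $U_j\cong E_{s_j}^{(\mathfrak c)}$, and $U_1\oplus\dots\oplus U_r\oplus W_0$ is the required summand.
\end{proof}

\section{A bad complement of a rational vector space}\label{sec:rational}

A counterexample to (2) needs a summand $G_2$ that is not closed. The following construction produces non-closed divisible summands with a prescribed complement.

\begin{lemma}\label{lem:pushout}
Let $V$ and $K$ be abelian Polish groups with $V$ divisible, let $A$ be a closed subgroup of $V$, and let $d\colon A\to K$ be a continuous injective homomorphism. Put $\Delta=\{(da,-a):a\in A\}$. Then $G=(K\times V)/\Delta$ is an abelian Polish group, and $G=G_1\oplus G_2$ with $G_1\cong K/dA$ and $G_2\cong V$.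
\end{lemma}

\begin{proof}
If $(da_n,-a_n)\to(z,v)$, then $a_n\to a:=-v$, which lies in $A$, and $z=da$. So $\Delta$ is closed and $G$ is Polish. The map $v\mapsto(0,v)+\Delta$ is injective: if $(0,v)=(da,-a)$ then $a=0$, so $v=0$. Let $G_2$ be its image. It is divisible, so $G=G_1\oplus G_2$ for some $G_1$ by (A1). The preimage of $G_2$ in $K\times V$ is $\Delta+(0\times V)=dA\times V$, so $G_1\cong G/G_2\cong K/dA$.
\end{proof}

The proof shows that $G_2$ is closed exactly when $dA$ is closed in $K$. The lemma reduces the problem to finding a cokernel $K/dA$ that is not Polishable and has too few blocks for their removal to help.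

Fix a prime $p$. Recall that $\mathbb Q_p$ is complete for the absolute value $|\cdot|_p$, that $p^n\mathbb Z_p=\{x:|x|_p\le p^{-n}\}$, that $\mathbb Z_p/p^n\mathbb Z_p\cong\mathbb Z/p^n$, and that integers prime to $p$ are units of $\mathbb Z_p$.

\begin{example}
Take $A=K=\mathbb Z_p$, $V=\mathbb Q_p$ and $da=p^ka$. The lemma gives $G\cong\mathbb Z/p^k\oplus\mathbb Q_p$. A complement of $G_2$ is generated by $g=(1,-p^{-k})+\Delta$: we have $p^kg=(p^k,-1)+\Delta=0$, and $g$ maps to a generator of $K/dA$. The splitting uses the element $p^{-k}$, of absolute value $p^k$. Below we let $k$ run through $\mathbb N$ and allow only null sequences, so that these splittings do not assemble to a splitting of the whole group and $dA$ is no longer closed.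
\end{example}

Let
\[
V=\{v\in\mathbb Q_p^{\mathbb N}:v_k\to0\},\qquad K=V\cap\mathbb Z_p^{\mathbb N},\qquad (dv)_k=p^kv_k .
\]
With the metric $\sup_k|v_k-v'_k|_p$ the group $V$ is complete, and the finitely supported rational sequences are dense, so $V$ is Polish. It is a $\mathbb Q$-vector space of cardinality $\mathfrak c$, hence of dimension $\mathfrak c$. The subgroup $p^nK$ is the closed ball of radius $p^{-n}$ about $0$, and it is also open. So $K$ is clopen in $V$, and the subgroups $p^nK$ form a neighborhood basis of $0$. The map $d$ is injective on $\mathbb Q_p^{\mathbb N}$ and restricts to a continuous homomorphism $K\to K$. Put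
\[
D=d(\mathbb Z_p^{\mathbb N})=\{z:z_k\in p^k\mathbb Z_p\text{ for all }k\},\qquad M=K/dK,\qquad L=D/dK .
\]
Here $dK\subseteq D\subseteq K$ because $|z_k|_p\le p^{-k}$ for $z\in D$, and $D$ is closed in $K$. Lemma~\ref{lem:pushout} with $A=K$ gives an abelian Polish group $G=G_1\oplus G_2$ with $G_1\cong M$ and $G_2\cong\mathbb Q^{(\mathfrak c)}$.

\begin{lemma}\label{lem:M}
\begin{enumerate}
\item[(a)] The torsion subgroup of $M$ is countable.
\item[(b)] $M/p^nM$ is countable for all $n$.
\item[(c)] $\bigcap_np^nM=L$.
\item[(d)] $L\ne0$ and $\bigcap_np^nL=0$.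
\item[(e)] $M$ is reduced.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $z\in K$ represent a torsion element. Since $dK$ is a $\mathbb Z_p$-module and integers prime to $p$ are units, $p^nz=da$ for some $n$ and $a\in K$, so $z_k=p^{k-n}a_k$. Choose $k_0$ with $a_k\in p^n\mathbb Z_p$ for $k>k_0$, and let $b_k=p^{-n}a_k$ for $k>k_0$ and $b_k=0$ otherwise. Then $b\in K$ and $z-db$ has finite support. The finitely supported sequences form the group $\bigoplus_k\mathbb Z_p$, which meets $dK$ in $\bigoplus_kp^k\mathbb Z_p$, so its image in $M$ is the countable group $\bigoplus_k\mathbb Z/p^k$.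

(b) $M/p^nM$ is a quotient of $K/p^nK$. Reduction modulo $p^n$ in each coordinate identifies $K/p^nK$ with $(\mathbb Z/p^n)^{(\aleph_0)}$, because a null sequence has almost all terms in $p^n\mathbb Z_p$.

(c) We must show $\bigcap_n(p^nK+dK)=D$. If $z\in p^nK+dK$ with $n\ge k$, then $z_k\in p^k\mathbb Z_p$; this gives $\subseteq$. Conversely let $z=dw$ with $w\in\mathbb Z_p^{\mathbb N}$, and fix $n$. The part of $z$ with $k<n$ is the image under $d$ of a finitely supported sequence, so it lies in $dK$. The part with $k\ge n$ is $p^n(p^{k-n}w_k)_{k\ge n}\in p^nK$.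

(d) The map $d$ induces an isomorphism $\mathbb Z_p^{\mathbb N}/K\cong L$, and $(1,1,\dots)\notin K$. If $w\in p^n\mathbb Z_p^{\mathbb N}+K$, then $|w_k|_p\le p^{-n}$ for almost all $k$. If this holds for all $n$, then $w\in K$.

(e) A divisible subgroup $U$ satisfies $U=p^nU\subseteq p^nM$ for all $n$, so $U\subseteq L$ by (c). Then $U=p^nU\subseteq p^nL$ for all $n$, so $U=0$ by (d).
\end{proof}

Since the $p^nK$ form a neighborhood basis, the proof of (c) says that $D$ is the closure of $dK$. So $L\neq0$ measures the failure of $G_2$ to be closed.

\subsection*{Why $M$ is not Polishable: one element}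
Let $\ell\in L$ be the class of $d(1,1,\dots)=(p,p^2,p^3,\dots)$, let $x$ be the class of $(1,p,p^2,\dots)$, and let $t_n$ be the class of $(1,p,\dots,p^{n-1},0,0,\dots)$. Then $px=\ell$, $pt_n=0$ and $x-t_n\in p^nM$. If $t_n\to x$ held in a Hausdorff group topology, then $\ell=\lim pt_n=0$, which is false. The subgroups $p^nM$ can control a Polish topology on $M$ only modulo their intersection $L$. We shall see that they do control it modulo $L$, so $t_n+\ell_n\to x$ for suitable $\ell_n\in L$, and $\ell=\lim p\ell_n$ lies in the closure of $pL$. Now $\ell\notin pL$, but this is not yet a contradiction: $L/pL\cong\mathbb F_p^{\mathbb N}/\mathbb F_p^{(\aleph_0)}$ is uncountable, so Lemma~\ref{lem:F} does not make $pL$ closed. The contradiction comes from running the argument for all elements of $L$ and using completeness.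

\begin{lemma}\label{lem:ML}
Let $L$ be a nonzero abelian Polish group in which $pL$ is dense. Then $\bigcap_np^nL\ne0$.
\end{lemma}

\begin{proof}
We divide a nonzero element by $p$ approximately, again and again, and remove the errors in the limit. Let $\rho$ be a complete compatible metric, $0\ne y_0\in L$ and $\varepsilon=\rho(y_0,0)$. Given $y_n$, use the density of $pL$ and the continuity of the maps $x\mapsto p^jx$ at $y_n$ to choose $y_{n+1}\in L$ with
\[
\rho\bigl(p^{j}\,py_{n+1},\,p^jy_n\bigr)<\varepsilon\,2^{-n-2}\qquad(0\le j\le n).
\]
Fix $m\ge0$. Taking $j=n-m$ shows that consecutive terms of the sequence $(p^{n-m}y_n)_{n\ge m}$ are at distance less than $\varepsilon2^{-n-2}$, so it converges to some $x_m\in L$. By continuity $px_{m+1}=\lim_np^{n-m}y_n=x_m$, so $x_0=p^mx_m\in p^mL$ for all $m$. Finally $\rho(x_0,y_0)\le\sum_{n\ge0}\varepsilon2^{-n-2}=\varepsilon/2$, so $x_0\ne0$.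
\end{proof}

\begin{proposition}\label{prop:M}
$M$ is not Polishable.
\end{proposition}

\begin{proof}
Suppose $M$ carries a Polish group topology. Each $p^nM$ is a continuous image of $M$, hence analytic, and has countable index by Lemma~\ref{lem:M}(b). By Lemma~\ref{lem:F} it is open, and therefore closed. So $L=\bigcap_np^nM$ is closed and is a Polish group, and $\bar M=M/L=K/D$ is Polish in the quotient topology $\tau_1$ coming from $M$.

\emph{Step 1: the subgroups $p^n\bar M$ form a $\tau_1$-neighborhood basis of $0$.} Let $\tau_2$ be the quotient topology on $\bar M=K/D$ coming from $K$. It is Polish because $D$ is closed in $K$, and the images $p^n\bar M$ of the $p^nK$ form a $\tau_2$-neighborhood basis of $0$. Each $p^n\bar M$ is also the image of the open subgroup $p^nM$, so it is $\tau_1$-open. Hence the identity $(\bar M,\tau_1)\to(\bar M,\tau_2)$ is continuous, and $\tau_1=\tau_2$ by Lemma~\ref{lem:open}.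

\emph{Step 2: if $x\in M$ and $px\in L$, then $x$ lies in the closure of $L+M[p]$.} Represent $x$ by $z\in K$. Then $pz=dw$ with $w\in\mathbb Z_p^{\mathbb N}$, so $z_k=p^{k-1}w_k$. Given $n$, let $z'$ and $z''$ be the parts of $z$ with $k\le n$ and $k>n$. Then $pz'=d(w_1,\dots,w_n,0,\dots)\in dK$, so $z'$ represents an element of $M[p]$, and $z''=p^n(p^{k-1-n}w_k)_{k>n}\in p^nK$. Thus $x\in M[p]+p^nM$ for all $n$, and by Step 1 the image $\bar x\in\bar M$ is in the $\tau_1$-closure of the image of $M[p]$. Let $O\subseteq M$ be open with $x\in O$. The image of $O$ is a $\tau_1$-open set containing $\bar x$, so it contains $\bar t$ for some $t\in M[p]$. This means that $O$ meets $t+L$.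

\emph{Step 3: $pL$ is dense in $L$.} Let $y\in L$. As $L\subseteq pM$, we can write $y=px$ with $x\in M$. By Step 2, $x=\lim(\ell_n+t_n)$ with $\ell_n\in L$ and $t_n\in M[p]$, so $y=\lim p\ell_n$.

Now Lemma~\ref{lem:ML} gives $\bigcap_np^nL\ne0$, contradicting Lemma~\ref{lem:M}(d).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rational}]
Let $G=G_1\oplus G_2$ be as above, with $G_1\cong M$ and $G_2\cong\mathbb Q^{(\mathfrak c)}$. Suppose $M=A\oplus B$ with $A$ Polishable and $B$ a block sum. Since $M$ is reduced, $B$ has no block $\mathbb Q$, so $B$ is torsion, and it is countable by Lemma~\ref{lem:M}(a). The product of a Polish group topology on $A$ and the discrete topology on $B$ is a Polish group topology on $M$, contradicting Proposition~\ref{prop:M}. The group $G_2$ is a block sum, so (2) fails, and (3) fails with it.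
\end{proof}

\section{A bad summand of a compact group}\label{sec:compact}

Let $H_k$, $C$ and $X$ be as in Theorem~\ref{thm:compact}. Each $H_k\cong E_{(p,k)}^{(\mathfrak c)}$ is a summand of the Polish group $C$, but $\bigoplus_kH_k$ is not, by Theorem~\ref{thm:simul}. The subgroup $X$ equals $\bigcap_N\bigl(\bigoplus_kH_k+p^NC\bigr)$: both conditions say that for every $N$ almost all coordinates are divisible by $p^N$. Passing from $\bigoplus_kH_k$ to $X$ adds the infinite sums that obstructed the splitting.

For any $c_0,c_1,\ldots\in C$ the sum $\sum_{n\ge0}p^nc_n$ is defined coordinatewise, since $p^nH_k=0$ for $n\ge k$, and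
\begin{equation}\label{eq:tail}
\sum_{n\ge0}p^nc_n=\sum_{n<N}p^nc_n+p^N\sum_{n\ge N}p^{n-N}c_n .
\end{equation}
Also $\bigcap_np^nC=0$, and $H_k[p^j]=p^{k-j}H_k$ for $0\le j\le k$.

\begin{lemma}\label{lem:X}
Let $c\in C$.
\begin{enumerate}
\item[(a)] If $c\in X+p^NC$ for all $N$, then $c\in X$. In particular, $\sum_np^nx_n\in X$ whenever all $x_n\in X$.
\item[(b)] If $pc\in X$, then $c\in X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $c=x+p^Nc'$ with $x\in X$, then $c_k\in p^NH_k$ for almost all $k$. The second assertion follows from \eqref{eq:tail}.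

(b) Fix $n$. For almost all $k$ we have $pc_k=p^{n+1}h_k$ with $h_k\in H_k$, so $c_k-p^nh_k\in H_k[p]=p^{k-1}H_k$, and $p^{k-1}H_k\subseteq p^nH_k$ when $k>n$.
\end{proof}

So $C/X$ has no $p$-torsion and no nonzero element divisible by all powers of $p$. This suggests building a complement from a basis of $C/X$ modulo $p$, closed under $p$-adic sums.

\begin{proposition}\label{prop:Xsummand}
$X$ is a direct summand of $C$.
\end{proposition}

\begin{proof}
Let $(b_i)_{i\in I}$ be elements of $C$ whose classes form an $\mathbb F_p$-basis of $C/(X+pC)$, let $T$ be the subgroup that they generate, and let $Y=\{\sum_{n\ge0}p^nt_n:t_n\in T\}$. Such sums add termwise, so $Y$ is a subgroup.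

We have $C=X+T+pC$. Given $c=c_0\in C$, write recursively $c_n=x_n+t_n+pc_{n+1}$ with $x_n\in X$ and $t_n\in T$. Then $c=\sum_{n<N}p^n(x_n+t_n)+p^Nc_N$, and reading the $k$-th coordinate with $N\ge k$ gives $c=\sum_np^nx_n+\sum_np^nt_n$. The first sum is in $X$ by Lemma~\ref{lem:X}(a), so $C=X+Y$.

Let $y=\sum_np^nt_n\in X\cap Y$. By \eqref{eq:tail} with $N=1$, $t_0\in X+pC$. Writing $t_0=\sum a_ib_i$, independence gives $p\mid a_i$ for all $i$, so $t_0=pt_0'$ with $t_0'\in T$. Hence $y=py'$ with $y'=(t_0'+t_1)+pt_2+p^2t_3+\cdots\in Y$, and $y'\in X$ by Lemma~\ref{lem:X}(b). Thus $X\cap Y=p(X\cap Y)$, so $X\cap Y\subseteq\bigcap_np^nC=0$.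
\end{proof}

The obstruction to Polishability is one of category. Modulo $pX$, every element of $X$ lives on finitely many levels $k$, while every level is uncountable.

\begin{lemma}\label{lem:levels}
\begin{enumerate}
\item[(a)] $X=\bigcup_{m\ge1}\bigl(pX+X[p^m]\bigr)$.
\item[(b)] $X/(pX+X[p^m])$ is uncountable for every $m\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Elements of $C$ with finitely many nonzero coordinates belong to $X$.

(a) Let $x\in X$ and choose $k_0\ge1$ with $x_k\in pH_k$ for $k>k_0$. The part of $x$ with $k\le k_0$ lies in $X[p^{k_0}]$. For $k>k_0$ let $n_k$ be the largest $n\le k$ with $x_k\in p^nH_k$. Then $n_k\ge1$, and $n_k\to\infty$ because $x\in X$. Write $x_k=p^{n_k}h_k$ and put $y_k=p^{n_k-1}h_k$ for $k>k_0$ and $y_k=0$ otherwise. Then $y\in X$, and $py$ is the part of $x$ with $k>k_0$.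

(b) The projection $X\to H_{m+1}$ is onto and maps $pX+X[p^m]$ into $pH_{m+1}+H_{m+1}[p^m]=pH_{m+1}$. So the quotient in (b) maps onto $H_{m+1}/pH_{m+1}\cong\mathbb F_p^{\mathbb N}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compact}]
By Proposition~\ref{prop:Xsummand} it remains to exclude a decomposition $X=A\oplus B$ with $A$ Polishable and $B$ a block sum. Suppose there is one. Since $\bigcap_np^nX=0$, there is no block $\mathbb Q$ in $B$. Since multiplication by a prime $q\ne p$ is injective on each $H_k$, and hence on $C$, there is no block $\mathbb Z/q^k$. So $B=\bigoplus_kB_k$ with $B_k\cong(\mathbb Z/p^k)^{(\lambda_k)}$.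

\emph{$B$ is bounded.} Otherwise $B_{k_i}\ne0$ for some $k_1<k_2<\cdots$; pick $x_i\in B_{k_i}\setminus pB_{k_i}$. The sums $z_n=\sum_{i>n}p^{i-1-n}x_i$ lie in $X$ by Lemma~\ref{lem:X}(a) and satisfy $z_{n-1}=x_n+pz_n$. This contradicts Lemma~\ref{lem:telescope} for $Z=X$ and the projection $X\to B$. So removing $B$ affects only finitely many levels.

\emph{Category.} Fix a Polish group topology on $A$ and let $A_m=pA+A[p^m]$. Applying the projection $X\to A$ to Lemma~\ref{lem:levels}(a) gives $A=\bigcup_mA_m$. Each $A_m$ is the image of the Polish space $A\times A[p^m]$ under $(a,t)\mapsto pa+t$, so it is an analytic subgroup. By the Baire category theorem some $A_{m_0}$ is not meager, so it has countable index by Lemma~\ref{lem:F}, and so does $A_m\supseteq A_{m_0}$ for $m\ge m_0$. Take $m\ge m_0$ with $p^mB=0$. Then $X[p^m]=A[p^m]\oplus B$, so $pX+X[p^m]=A_m\oplus B$, and $X/(pX+X[p^m])\cong A/A_m$ is countable. This contradicts Lemma~\ref{lem:levels}(b).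
\end{proof}

\begin{remark}
The size of the levels is essential. If each $H_k$ is replaced by a single $\mathbb Z/p^k$, the resulting group $X$ is the image of $K$ under $z\mapsto(z_k\bmod p^k)_k$, whose kernel is $D$. It is then the group $\bar M=K/D$ of Section~\ref{sec:rational}, which is Polishable.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BK}
Becker and Kechris, \emph{The Descriptive Set Theory of Polish Group Actions}.

\bibitem{Fuchs}
Fuchs, \emph{Infinite Abelian Groups I}.

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.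

\bibitem{PS}
Gianluca Paolini and Saharon Shelah, \emph{Polish Topologies for Graph Products of Groups}, arXiv:1711.06155 (2017).

\end{thebibliography}
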